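# Copies of $K_t$ in $(3,t)$-Ramsey graphs: the complete graph on $r(3,t)$ vertices is not optimal

## Two Ramsey graphs for the pair $(3,3)$

Color the edges of $K_6$ red and blue. A vertex $v$ has five edges, so three of them have the same color, say red, going to $a,b,c$. If one of $ab,ac,bc$ is red, it closes a red triangle with $v$. Otherwise $abc$ is a blue triangle. So every coloring of $K_6$ has a monochromatic triangle. The complete graph $K_5$ does not have this property: color a 5-cycle red and the complementary 5-cycle blue.

Here is a second graph with the same property as $K_6$. Let $J$ be the join of a triangle $abc$ and a 5-cycle: all edges between the two parts are present. It has 8 vertices, and its largest clique has $3+2=5$ vertices, so it contains no $K_6$. Suppose its edges are colored with no monochromatic triangle. Two edges of $abc$ have the same color. Say $ab,ac$ are red; then $bc$ is blue. Let $v$ be on the 5-cycle. If $av$ were red, then $bv$ and $cv$ would be blue (because of the red edges $ab,ac$), and $bcv$ would be a blue triangle. So $av$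 is blue for all five $v$. Hence every edge of the 5-cycle is red, since a blue one would close a blue triangle with $a$. Now the vertices $v$ with $bv$ red are pairwise nonadjacent on the cycle, so there are at most two of them, and likewise for $c$. That leaves a vertex $v$ with $bv$ and $cv$ both blue, and $bcv$ is a blue triangle, a contradiction.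

Count the complete subgraphs of both graphs. In $J$ a clique takes some vertices of the triangle and at most an edge of the cycle, so the counts are $3+15+5=23$ edges, $1+15+15=31$ triangles, $5+15=20$ copies of $K_4$, and $5$ copies of $K_5$.

| copies of | $K_1$ | $K_2$ | $K_3$ | $K_4$ | $K_5$ | $K_6$ |
|---|---|---|---|---|---|---|
| in $K_6$ | 6 | 15 | 20 | 15 | 6 | 1 |
| in $J$ | 8 | 23 | 31 | 20 | 5 | 0 |

For small cliques $K_6$ is the more economical of the two; for $K_5$ and $K_6$ it loses. So if we ask how few copies of $K_s$ a graph with this Ramsey property can have, the answer "as many as in $K_6$" is false for $s=5,6$, while for $s\le 3$ the graph $J$ gives no reason to doubt it.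

**Definition.** A graph $G$ is *$(t_1,t_2)$-Ramsey* if every coloring of its edges in red and blue has a red $K_{t_1}$ or a blue $K_{t_2}$. The Ramsey number $r(t_1,t_2)$ is the smallest $n$ such that $K_n$ is $(t_1,t_2)$-Ramsey. For a graph $F$, the *$F$-Ramsey number* $r_F(t_1,t_2)$ is the smallest number of copies of $F$ contained in a graph that is $(t_1,t_2)$-Ramsey.

So $r(3,3)=6$, and the table says $r_{K_3}(3,3)\le 20$, $r_{K_5}(3,3)\le 5$ and $r_{K_6}(3,3)=0$. In general $K_{r(t_1,t_2)}$ is Ramsey, so
$$r_{K_s}(t_1,t_2)\le\binom{r(t_1,t_2)}{s}.$$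
There is a natural range of $s$. If $t_1,t_2\ge2$, then coloring every edge of a Ramsey graph $G$ blue shows $G\supseteq K_{t_2}$, and coloring every edge red shows $G\supseteq K_{t_1}$. So for $s\le\max(t_1,t_2)$ the count can never be $0$. The problem, from Sammy Luo and Zixuan Xu, "On off-diagonal $F$-Ramsey numbers", arXiv:2412.19042 (2024), is to prove or disprove that for all positive integers $s\le\max(t_1,t_2)$
$$r_{K_s}(t_1,t_2)=\binom{r(t_1,t_2)}{s}. \tag{1}$$

These notes show that (1) is false, with an exponential gap, for $(t_1,t_2)=(3,t)$, $s=t$ and all large $t$.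

## Cases of equality: $s\le2$ or $\min(t_1,t_2)\le2$

Write $r=r(t_1,t_2)$.

If $s=1$, we are counting vertices. A Ramsey graph on $v$ vertices is a subgraph of $K_v$, so $K_v$ is Ramsey as well, and $v\ge r$. So (1) holds.

If $s=2$, we are counting edges (this argument is due to Chvátal). Suppose $\chi(G)\le r-1$, and take a proper vertex coloring of $G$ with classes indexed by the vertices of $K_{r-1}$. Take an edge coloring of $K_{r-1}$ without red $K_{t_1}$ and blue $K_{t_2}$, and give each edge $xy$ of $G$ the color of the pair of classes containing $x$ and $y$. The vertices of a clique in $G$ lie in distinct classes, so a red $K_{t_1}$ or blue $K_{t_2}$ in $G$ would give one in $K_{r-1}$. Hence $G$ is not Ramsey. So a Ramsey graph has $\chi(G)\ge r$. In a proper coloring with $\chi(G)$ classes there is an edge between any two classes, as otherwise the two could be merged. So $G$ has at least $\binom r2$ edges.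

If $\min(t_1,t_2)=1$, then $r=1$ and $K_1$ is Ramsey. It has one copy of $K_1$ and no copy of $K_s$ for $s\ge2$, which matches $\binom1s$ (and any Ramsey graph has at least one vertex).

If $\{t_1,t_2\}=\{2,t\}$ with $t\ge2$, a graph containing $K_t$ is Ramsey, because either some edge of that $K_t$ has the color in which $K_2$ is forbidden, or the whole $K_t$ has the other color. Conversely, coloring every edge with the color in which $K_t$ is forbidden shows that a Ramsey graph contains $K_t$. So $r=t$ and $r_{K_s}=\binom ts$.

The first case not covered has $t_1=3$, and this is where (1) breaks down.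

## An exponential gap for $(3,t)$

Throughout, $\log$ is natural, $L:=\log t$, $(x)_j=x(x-1)\cdots(x-j+1)$, and "for large $t$" means for $t\ge t_0$ with $t_0$ depending only on fixed constants. For a graph $W$, a set of vertices is *$W$-independent* if it spans no edge of $W$. For example, a 5-clique of $K_6$ can be $W$-independent only if $W$ is contained in a star.

**Theorem 1.** For every $\beta\in(\frac12,1)$ and all large $t$,
$$r_{K_t}(3,t)\le2\Big(\frac{\beta t}{\log t}\Big)^t.$$

**Corollary.** $r_{K_t}(3,t)\le(2/e+o(1))^t\binom{r(3,t)}t$. In particular $r_{K_t}(3,t)<\binom{r(3,t)}t$ for all large $t$, so (1) is false.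

**Theorem 2.**
1. There are $c>0$ and $t_1$ such that for all $t\ge t_1$ and all integers $s$ with $t-ct/\log t\le s\le t$: $\ r_{K_s}(3,t)\le0.95^{\,s}\binom{r(3,t)}s$.
2. There is $c>0$ with $r_{K_t}(3,t)\ge(ct/\log^2t)^t$ for large $t$. So $r_{K_t}(3,t)=t^{(1+o(1))t}$.
3. The identity (1) does hold if $s\le2$ or $\min(t_1,t_2)\le2$.

Part 3 was proved in the previous section. The Corollary needs one deep published theorem, the lower bound
$$r(3,t)\ge\Big(\frac14-o(1)\Big)\frac{t^2}{\log t} \tag{2}$$
of Bohman–Keevash, *Dynamic concentration of the triangle-free process*, Random Structures Algorithms 2021, and Fiz Pontiveros–Griffiths–Morris, *The triangle-free process and the Ramsey number $R(3,k)$*, Mem. AMS 2020. Theorem 1 itself does not use it.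

**Proof of the Corollary from Theorem 1.** The purpose is to estimate $\binom{r(3,t)}{s}$ from below. Let $r=r(3,t)$ and $t/2\le s\le t$. We have
$$s!\le es(s/e)^s,$$
since $\log s!=\log s+\sum_{i<s}\log i\le\log s+\int_1^s\log x\,dx=\log s+s\log s-s+1$. By (2), $s/r\to0$ and $s^2/r=O(L)$, and $1-x\ge e^{-2x}$ on $[0,\frac12]$, so $(1-s/r)^s\ge e^{-2s^2/r}=e^{-O(L)}$. Therefore
$$\binom rs\ge\frac{(r-s)^s}{s!}\ge\Big(\frac{er}s\Big)^s\frac{e^{-O(L)}}{es}.$$
The last factor is $e^{-O(L)}=(1-o(1))^s$, because $s\ge t/2$. Inserting (2), uniformly for $t/2\le s\le t$,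
$$\binom{r(3,t)}s\ge\bigg(\Big(\frac e4-o(1)\Big)\frac{t^2}{sL}\bigg)^s. \tag{3}$$
Take $s=t$. By Theorem 1, for each fixed $\beta>\frac12$ the ratio $r_{K_t}(3,t)/\binom rt$ is at most $\big(\frac{\beta}{e/4}+o(1)\big)^t$. Letting $\beta\downarrow\frac12$, it is at most $(2/e+o(1))^t$, and $2/e<1$. $\square$

So everything rests on Theorem 1. The comparison of constants is $\frac12$ against $\frac e4=0.679\ldots$.

## Random graphs, and the union bound over triangle-free graphs

To beat a clique we look for a graph with many more vertices in which cliques are rarer. Take $G=G(n,p)$, where each edge of $K_n$ is present independently with probability $p$, and $n=t^g$ for a constant $g$. It is convenient to replace $p$ by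
$$\Lambda:=p^{-(t-1)/2},\qquad\text{so that}\qquad p^{-\binom j2}=\Lambda^{j(j-1)/(t-1)}\quad\text{and}\quad p^{\binom t2}=\Lambda^{-t}.$$
The expected number of $t$-cliques is $\binom nt\Lambda^{-t}\le\big(\frac{en}{t\Lambda}\big)^t$. This equals $(\beta t/L)^t$ if we set
$$\Lambda=\frac{enL}{\beta t^2}. \tag{4}$$
By Markov's inequality $G$ then has at most $2(\beta t/L)^t$ copies of $K_t$ with probability at least $\frac12$. What remains is to see that $G$ is $(3,t)$-Ramsey with probability greater than $\frac12$. In other words, for every triangle-free graph $R$ on $[n]$ (containing the red edges), $G$ should have an $R$-independent $t$-clique; its edges are then all blue.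

**Why $\beta=\frac12$ is the threshold (heuristic).** Fix $R$. The expected number of $R$-independent $t$-cliques in $G$ is $\Lambda^{-t}$ times the number of $R$-independent $t$-sets. There are two sources of such sets. If some vertex has degree $u=\delta n$, its neighborhood is independent and supplies $\binom ut$ sets, hence about $\big(\frac{eu}{t\Lambda}\big)^t=\big(\frac{\beta t\delta}{L}\big)^t$ expected cliques. This is exponentially large as soon as $\delta>L/(\beta t)$. If all degrees are at most $\delta n$, a random $t$-set spans at most about $\delta t^2/2$ edges of $R$ on average. If a Poisson approximation were right, a proportion at least $e^{-\delta t^2/2}$ of the $t$-sets would be independent, and with $\delta=(2-\omega)L/t$ this is $t^{-(1-\omega/2)t}$. Since $\binom nt\Lambda^{-t}$ is $t^{(1+o(1))t}$, this suffices as well. The two ranges of $\delta$ together cover everything when $L/(\beta t)<2L/t$, that is, when $\beta>\frac12$.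

The first attempt is to fix $R$, bound the failure probability, and sum over all triangle-free $R$. It stops here. Subsets of the edges of a balanced complete bipartite graph are triangle-free, so there are at least $2^{\lfloor n^2/4\rfloor}$ choices of $R$. On the other hand, the failure probability cannot be that small. For large $t$,
$$1-p=1-e^{-2\log\Lambda/(t-1)}\ge\frac{\log\Lambda}{t-1}\ge\frac1t,$$
by $1-e^{-x}\ge x/2$ on $[0,1]$. Split $[n]$ into $t-1$ parts of sizes $n_i\le\frac n{t-1}+1$. The number of pairs inside parts is $\sum\frac{n_i(n_i-1)}2\le\frac{n^2}{2(t-1)}$. If all these pairs are non-edges, then $G$ has no $t$-clique at all, and $G$ fails for *every* $R$. This happens with probability at least $t^{-n^2/(2(t-1))}=e^{-n^2L/(2(t-1))}$. So the sum over $R$ of the failure probabilities is at least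
$$2^{\lfloor n^2/4\rfloor}e^{-n^2L/(2(t-1))},$$
which tends to infinity. No better tail inequality can repair this; there are too many graphs $R$.

The way past this point is not to treat each $R$ separately. If $R\subseteq W$, every $W$-independent set is $R$-independent. So it is enough to deal with a small family of graphs $W$ covering all triangle-free graphs. Such a $W$ cannot be required to be triangle-free with the family still small for the proof below; we allow a few triangles, and must then carry out both parts of the heuristic for graphs with few triangles. The plan has three ingredients: a family of only $e^{n^{3/2+\text{small}}}$ graphs $W$, a rigorous count for the low-degree case, and a failure probability of $e^{-n^{7/4}}$ for each single $W$.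

## Covering all triangle-free graphs by few graphs with few triangles

A small example first. On the vertex set $[4]$ every triangle-free graph is bipartite. By inclusion–exclusion over the four triangles, there are $64-(4\cdot8-6\cdot2+4\cdot1-1)=41$ of them (two triangles have five edges in their union, three or four have all six). Yet each is contained in one of only seven graphs, the four copies of $K_{1,3}$ and the three copies of $K_{2,2}$. The lemma does something similar for all $n$, at the price of a few triangles.

**Lemma 1.** Let $0<\tau\le1$ and $n\ge16\tau^{-4}$. There is a family $\mathcal W$ of graphs on $[n]$ with $|\mathcal W|\le n^{2q}$, $q=2n^{3/2}/\tau$, such that each $W\in\mathcal W$ has at most $\tau n^3$ triangles and each triangle-free graph on $[n]$ is contained in some $W\in\mathcal W$.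

The idea is to inspect $R$ by an algorithm that asks few questions with answer "yes". The yes-answers alone will determine $W$.

**Step 1: the algorithm.** Let $R$ be triangle-free and $D=\lceil\sqrt n\rceil$. We maintain disjoint sets $F_A,F_B,U\subseteq E(K_n)$ and put $F=F_A\cup F_B$, $W=F\cup U$. Here $F$ contains edges known to be in $R$ and $U$ the undecided ones, so that always $F\subseteq R\subseteq W$. Initially $F=\emptyset$, $U=E(K_n)$. We identify a triangle of $K_n$ with its set of three edges. For $f\in U$ let $a(f)$ be the number of triangles $\{e,f,f'\}$ with $e\in F_B$ and $f'\in U$. Fix an ordering of $E(K_n)$. Repeatedly perform the first applicable rule below, using the first edge to which it applies.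

1. If some triangle has two edges in $F$ and the third in $U$, delete the third from $U$.
2. If some $f\in U$ has $a(f)\ge D$: if $f\in R$, move $f$ to $F_A$; otherwise delete $f$ from $U$.
3. If some $f\in U$ lies in at least $\tau n$ triangles with all edges in $U$: if $f\in R$, move $f$ to $F_B$; otherwise delete $f$ from $U$.

Stop if nothing applies. The edge deleted in rule 1 is not in $R$, because $F\subseteq R$ and $R$ has no triangle; so $F\subseteq R\subseteq W$ is preserved. Every rule removes exactly one edge from $U$, so the process terminates.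

**Step 2: $|F_A|\le n^2/(2D)$.** The purpose is to show that each edge of $F_A$ causes many deletions. When $f$ is moved to $F_A$, there are at least $D$ triangles $\{e,f,f'\}$ with $e\in F_B$, $f'\in U$, and the edges $f'$ are distinct, since $f$ and $f'$ determine the triangle. After the move $e,f\in F$, so rule 1 applies to each of these $f'$, and all of them are deleted by rule 1 before rule 2 or 3 is used again (or the process stops). So different $f\in F_A$ account for disjoint sets of at least $D$ deleted edges. Hence $|F_A|D\le\binom n2$.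

**Step 3: $a\le D$ at all times.** This bounds the charges in the next step. The set $U$ only shrinks, so $a(f)$ can increase only when an edge enters $F_B$, that is, under rule 3. At that moment rule 2 does not apply, so all values are at most $D-1$. One new edge in $F_B$ raises $a(f)$ by at most $1$, since at most one triangle contains two given edges.

**Step 4: $|F_B|\le nD/(2\tau)$.** We double count triangles. When $f$ enters $F_B$, there are at least $\tau n$ triangles $\{f,f',f''\}$ with $f',f''\in U$. Charge each to whichever of $f',f''$ leaves $U$ first (to either one if neither ever leaves). No triangle is charged twice, because at a later time $f$ is no longer in $U$. Consider a triangle charged to $f'$. Just before $f'$ leaves $U$ (or at the end), we have $f\in F_B$ and $f''\in U$, so the triangle is counted in $a(f')$ at that time. By Step 3 at most $D$ triangles are charged to $f'$. Hence $|F_B|\,\tau n\le D\binom n2$.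

**Step 5: few triangles in the final $W$.** Since $\sqrt n\le D\le2\sqrt n$, Steps 2 and 4 give $|F|\le\frac12n^{3/2}+n^{3/2}/\tau\le q$. The triangles of $W$ with an edge in $F$ number at most $|F|n\le2n^{5/2}/\tau\le\frac12\tau n^3$, where the last step is $\sqrt n\ge4\tau^{-2}$. The other triangles lie in $U$. As rule 3 does not apply, each edge of $U$ is in fewer than $\tau n$ of them, so there are at most $\frac13\cdot\frac{n^2}2\cdot\tau n=\tau n^3/6$. The total is at most $\tau n^3$.

**Step 6: counting the possible $W$.** The final $W$ depends only on the final $F$. Indeed, an edge queried under rule 2 or 3 gets the answer "yes" if and only if it belongs to the final $F$, so running the algorithm with $F$ in place of $R$ gives the same run. The number of sets $F$ of at most $q$ edges is at most $\big(\binom n2+1\big)^q\le n^{2q}$. $\square$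

## Independent $t$-sets in triangle-free graphs of small maximum degree

For a graph $H$ on $m$ vertices let $i_k$ be the number of independent $k$-sets and
$$\rho_k=i_k\Big/\binom mk,$$
the probability that a random $k$-set is independent. For the 5-cycle, $\rho_1=1$, $\rho_2=\frac12$, $\rho_3=0$. In general $\rho_k$ is nonincreasing: each independent $k$-set contains $k$ independent $(k-1)$-sets, each of which extends in at most $m-k+1$ ways, so $k\,i_k\le(m-k+1)\,i_{k-1}$, and $\binom mk=\frac{m-k+1}k\binom m{k-1}$.

**Lemma 2.** For each $\omega\in(0,1)$ there is an integer $h\ge3$ such that for all large $t$: if $H$ is triangle-free on $m=t^h$ vertices with maximum degree at most $\delta m$, $\delta=(2-\omega)L/t$, then $\rho_t(H)\ge t^{-(1-\omega/4)t}$.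

Compare with the heuristic value $e^{-\delta t^2/2}=t^{-(1-\omega/2)t}$: we lose only $\omega/4$ in the exponent.

**The random independent set.** A natural tool is a random independent set $I$ chosen with probability proportional to $\lambda^{|I|}$. One bounds its expected size from below, integrates to bound the normalizing sum from below, and concludes that there are many independent sets. But we want sets of size $t$, and the comparison used below does not reach them with these weights. Bounding $i_k$ by $\rho_t\binom mk$ for $k\ge t$ produces $\sum_{k\ge t}\binom mk\lambda^k$. If $m\lambda=x_*e^{\delta x_*}$ with $x_*\ge t$ of order $t$, which is the size that comes out of the integration, then $m\lambda\ge t\cdot t^{2-\omega}$. For $m$ a large power of $t$ this sum is $e^{(1+o(1))m\lambda}$, and we would lose a factor $e^{t^{3-\omega}}$ or more, far beyond the allowed $e^{O(tL)}$. The cure is an extra penalty $e^{-\kappa\binom k2}$ on size, which keeps the dominant sizes near $t$.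

**Parameters.** Put
$$\eta=\frac\omega{100},\quad C=\frac5{\eta^2},\quad h=\lceil(1+\eta)(C+3)\rceil+3,\quad\kappa=\frac{CL}t,\quad\sigma=\frac1t+\kappa L^2,$$
$$\delta'=\frac\delta{1-\sigma},\qquad\kappa'=\kappa+\delta',\qquad x_*=(1+\eta)t,\qquad\lambda_*=\frac{x_*e^{\kappa'x_*}}m.$$
Constants in $O(\cdot)$ depend only on $\omega$. Since $\sigma=o(1)$, for large $t$ we have $\delta'\le2L/t$. Hence $\kappa'x_*\le(C+2)(1+\eta)L=O(L)$, $\kappa'x_*^2=O(tL)$, and
$$\lambda_*\le2t\cdot t^{(C+2)(1+\eta)-h}\le2t^{-3}\le\frac1t,$$
because $h\ge(1+\eta)(C+3)+3$.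

For $0<\lambda\le\lambda_*$ let
$$w_k=\lambda^ke^{-\kappa\binom k2},\qquad\lambda_k=\frac{w_{k+1}}{w_k}=\lambda e^{-\kappa k}\le\lambda .$$
Let $I$ be a random independent set of $H$, equal to a given one with probability $w_{|I|}/Z_\lambda$, where $Z_\lambda=\sum_ki_kw_k$, and let $\mu=\mu(\lambda)=\mathbb E|I|$. For instance, on two nonadjacent vertices $Z_\lambda=1+2\lambda+\lambda^2e^{-\kappa}$; the pair has weight $\lambda^2e^{-\kappa}$ instead of $\lambda^2$.

**Step 1: the picture at one vertex.** The purpose is to relate, for a vertex $v$, the expected number of neighbors in $I$ to the probability that there are none. Fix $v$ and let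
$$J=I\setminus N(v),\quad j=|J|,\quad Y=\{u\in N(v):u\text{ has no neighbor in }J\},\quad z=|Y|,\quad l=|I\cap N(v)|.$$
Since $H$ is triangle-free, $N(v)$ is independent. So given $J$, the set $I\cap N(v)$ can be any subset $S$ of $Y$, with probability proportional to $w_{j+|S|}$. As $\binom{j+l}2=\binom j2+jl+\binom l2$, we have $w_{j+l}/w_j=\lambda_j^le^{-\kappa\binom l2}$, so
$$\mathbb P(l\mid J)\propto\binom zl\lambda_j^le^{-\kappa\binom l2}.$$
If the penalty is ignored this is nearly a Poisson variable with mean $y:=\lambda_jz$. So one expects $\mathbb E[l\mid J]\approx y$ and $\mathbb P(l=0\mid J)\approx e^{-y}$. We prove one-sided versions for a truncated $y$: the penalty is harmless only while $\kappa y$ is small. Let $z'=z$ if $y\le L^2$, and $z'=\lfloor L^2/\lambda_j\rfloor$ otherwise. Put $y'=\lambda_jz'$. Then $z'\le z$ and $y'\le L^2$, and in the second case $y'>L^2-\lambda_j\ge L^2-1$.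

(a) *$\mathbb P(l=0\mid J)\ge e^{-y'}-e^{1-L^2}$.* The normalizing sum $\sum_l\binom zl\lambda_j^le^{-\kappa\binom l2}$ is at most $(1+\lambda_j)^z$, so $\mathbb P(l=0\mid J)\ge(1+\lambda_j)^{-z}\ge e^{-y}$. If $y\le L^2$, then $y=y'$. Otherwise $e^{-y'}<e^{1-L^2}$, and the right side of the claim is negative.

(b) *$\mathbb E[l\mid J]\ge(1-\sigma)y'$.* Write $\mathbb E_{z}$ for the expectation under the law above with parameter $z$ (and the same $\lambda_j$). First, $\mathbb E_z[l]\ge\mathbb E_{z'}[l]$. To see this, note that conditioning on $l\le z'$ does not raise the mean of $l$. On $\{0,\dots,z'\}$ the conditioned law has density proportional to $\phi(l)=\binom zl/\binom{z'}l=\prod_{i<l}\frac{z-i}{z'-i}$ with respect to the law with parameter $z'$, and $\phi$ is nondecreasing. So $\mathbb E_{z'}[l\phi(l)]\ge\mathbb E_{z'}[l]\,\mathbb E_{z'}[\phi(l)]$ by Chebyshev's correlation inequality.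

If $z'=0$ then $y'=0$ and (b) is trivial. Let $z'\ge1$. Use $l\binom{z'}l=z'\binom{z'-1}{l-1}$, shift $l$ by one, and use $\binom{l+1}2=\binom l2+l$ and $\binom{z'-1}l=(1-\frac l{z'})\binom{z'}l$. This gives
$$\mathbb E_{z'}[l]=y'\,\mathbb E_{z'}\Big[\Big(1-\frac l{z'}\Big)e^{-\kappa l}\Big].$$
The bracket is at most $1$, so $\mathbb E_{z'}[l]\le y'$. It is also at least $(1-\frac l{z'})(1-\kappa l)\ge1-(\frac1{z'}+\kappa)l$. Hence, since $y'/z'=\lambda_j\le\lambda_*\le\frac1t$,
$$\mathbb E_{z'}[l]\ge y'\Big(1-\Big(\frac1{z'}+\kappa\Big)y'\Big)=y'(1-\lambda_j-\kappa y')\ge y'\Big(1-\frac1t-\kappa L^2\Big)=(1-\sigma)y'.$$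

**Step 2: a lower bound for $\mu$.** Now average also over a uniformly random vertex $v$, independent of $I$. By (b) and the degree condition,
$$(1-\sigma)\,\mathbb E\,y'\le\mathbb E\,l=\frac1m\mathbb E\sum_{u\in I}\deg u\le\delta\mu,\qquad\text{so}\qquad\mathbb E\,y'\le\delta'\mu .$$
Let $U(I)$ be the set of vertices without a neighbor in $I$; it contains $I$. Then $v\in U(I)$ exactly when $l=0$, and in that case $|I|=j$. Hence, by (a), $\lambda_j=e^{\log\lambda-\kappa j}$, $\lambda_j\le\lambda$, Jensen's inequality and $\mathbb E j\le\mu$,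
$$\frac1m\mathbb E\big[\lambda_{|I|}|U(I)|\big]=\mathbb E\big[\lambda_j\,\mathbb P(l=0\mid J)\big]\ge\mathbb E\,e^{\log\lambda-\kappa j-y'}-\lambda e^{1-L^2}\ge\lambda\big(e^{-\kappa'\mu}-e^{1-L^2}\big).$$
On the other hand, sum over all pairs $(I,I\cup\{x\})$ of independent sets with $x\notin I$. Since $w_{|I|+1}=\lambda_{|I|}w_{|I|}$,
$$\mu=\mathbb E\big[\lambda_{|I|}\,|U(I)\setminus I|\big]\ge\mathbb E\big[\lambda_{|I|}|U(I)|\big]-\lambda\mu .$$
Together,
$$(1+\lambda)\mu\ge m\lambda\big(e^{-\kappa'\mu}-e^{1-L^2}\big).$$
To solve this for $\mu$, let $\mu'=(1+\lambda)\mu+m\lambda e^{1-L^2}$. Then $\mu'\ge\mu$, so $\mu'\ge m\lambda e^{-\kappa'\mu}\ge m\lambda e^{-\kappa'\mu'}$, that is, $\mu'e^{\kappa'\mu'}\ge m\lambda$. Let $\psi$ be the inverse of the increasing function $x\mapsto xe^{\kappa'x}$ on $[0,\infty)$. Then $\mu'\ge\psi(m\lambda)$. Since $\mu=(\mu'-m\lambda e^{1-L^2})/(1+\lambda)$ and $1\ge\frac1{1+\lambda}\ge1-\lambda_*$,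
$$\mu(\lambda)\ge(1-\lambda_*)\,\psi(m\lambda)-m\lambda e^{1-L^2}. \tag{5}$$

**Step 3: a lower bound for $Z_{\lambda_*}$.** We integrate (5). As $\lambda\frac d{d\lambda}\log Z_\lambda=\mu(\lambda)$ and $Z_\lambda\to1$ as $\lambda\to0$, we have $\log Z_{\lambda_*}=\int_0^{\lambda_*}\mu(\lambda)\frac{d\lambda}\lambda$. Substitute $m\lambda=xe^{\kappa'x}$, so that $\psi(m\lambda)=x$, $\frac{d\lambda}\lambda=(\frac1x+\kappa')dx$, and $\lambda=\lambda_*$ corresponds to $x=x_*$:
$$\log Z_{\lambda_*}\ge(1-\lambda_*)\int_0^{x_*}(1+\kappa'x)\,dx-m\lambda_*e^{1-L^2}\ge x_*+\tfrac12\kappa'x_*^2-O(L). \tag{6}$$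
Here we used $\lambda_*(x_*+\frac12\kappa'x_*^2)\le\frac1tO(tL)=O(L)$ and $m\lambda_*e^{1-L^2}\le t^he^{1-L^2}\to0$.

**Step 4: an upper bound for each term.** From now on $\lambda=\lambda_*$. For $k\ge1$ use $\binom mk\le(em/k)^k$ and $m\lambda_*=x_*e^{\kappa'x_*}$, so $\log\big(\binom mkw_k\big)\le k+k\log\frac{x_*}k+\kappa'x_*k-\kappa\binom k2$. The function $k+k\log(x_*/k)$ has derivative $\log(x_*/k)$ and maximum $x_*$ at $k=x_*$. Therefore
$$\log\Big(\binom mkw_k\Big)\le x_*+\Big(\kappa'x_*+\frac\kappa2\Big)k-\frac\kappa2k^2, \tag{7}$$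
and this also holds for $k=0$.

**Step 5: sizes below $t$ are negligible.** The purpose is to show that at least half of $Z_{\lambda_*}$ comes from sets of size at least $t$. For $k<t$, the expression $\kappa'x_*k-\frac\kappa2k^2$ is at most its value at $k=t$, since it increases up to $\kappa'x_*/\kappa>x_*>t$. Also $\frac\kappa2k\le\frac\kappa2t=O(L)$, and there are $t=e^L$ values of $k$. Since $i_k\le\binom mk$, (7) gives $\log\sum_{k<t}i_kw_k\le x_*+\kappa'x_*t-\frac\kappa2t^2+O(L)$. With (6) and $x_*=(1+\eta)t$,
$$\log Z_{\lambda_*}-\log\sum_{k<t}i_kw_k\ge\tfrac12\kappa'x_*^2-\kappa'x_*t+\tfrac12\kappa t^2-O(L)=\frac{t^2}2\big(\kappa'(\eta^2-1)+\kappa\big)-O(L)=\frac{t^2}2(\kappa'\eta^2-\delta')-O(L).$$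
Now $\kappa'\eta^2\ge\kappa\eta^2=5L/t$ and $\delta'\le2L/t$, so this is at least $\frac32tL-O(L)$. In particular $\sum_{k<t}i_kw_k\le\frac12Z_{\lambda_*}$ for large $t$. (This is where the penalty is used a second time: with $\kappa=0$ and the same $x_*$ the main term would be $\frac{t^2}2\delta'(\eta^2-1)<0$.)

**Step 6: conclusion.** For $k\ge t$ we have $i_k=\rho_k\binom mk\le\rho_t\binom mk$. By (7), maximizing the quadratic over all real $k$,
$$\tfrac12Z_{\lambda_*}\le\rho_t\sum_{k\ge t}\binom mkw_k\le\rho_t\,(m+1)\exp\Big(x_*+\frac{(\kappa'x_*+\kappa/2)^2}{2\kappa}\Big)=\rho_t\exp\Big(x_*+\frac{\kappa'^2x_*^2}{2\kappa}+O(L)\Big),$$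
because the extra terms in the square are $\frac12\kappa'x_*+\frac\kappa8=O(L)$, and $\log(m+1)=O(L)$. Combine with (6):
$$\log\rho_t\ge\frac{\kappa'x_*^2}2\Big(1-\frac{\kappa'}\kappa\Big)-O(L)=-\frac{\kappa'}\kappa\cdot\frac{\delta'x_*^2}2-O(L).$$
Here $\kappa'/\kappa=1+\delta'/\kappa\le1+2/C\le1+\eta$, and $\frac12\delta'x_*^2=(1+o(1))(1-\frac\omega2)(1+\eta)^2tL$. Hence
$$\log\rho_t\ge-(1+\eta)^3\Big(1-\frac\omega2\Big)(1+o(1))\,tL-O(L).$$
Since $(1+\eta)^3\le1+4\eta=1+\frac\omega{25}$ and $(1+\frac\omega{25})(1-\frac\omega2)<1-\frac\omega3$, the right side is at least $-(1-\frac\omega4)tL$ for large $t$. $\square$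

## A weighted form of Janson's inequality

We need a strong bound for the probability that none of a collection of $t$-sets is a clique, and we want to weight the sets freely. Recall Harris' inequality: if $X_1,X_2$ are both decreasing functions of independent edge indicators, then $\mathbb E(X_1X_2)\ge\mathbb E X_1\,\mathbb E X_2$.

**Lemma 3.** Let $\mathcal D$ be a probability distribution on $t$-subsets of $[n]$, let $A,B\sim\mathcal D$ be independent, and let
$$Q=\mathbb E\Big[\mathbf 1_{|A\cap B|\ge2}\,p^{-\binom{|A\cap B|}2}\Big].$$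
The probability that no set in the support of $\mathcal D$ is a clique of $G(n,p)$ is at most $e^{-1/Q}$. Moreover
$$Q\le\sum_{j=2}^t\binom tj\pi_j\,p^{-\binom j2},\qquad\pi_j=\max_{|J|=j}\mathbb P(J\subseteq A).$$

As a check, let $\mathcal D$ be a point mass. Then $Q=p^{-\binom t2}$, and the lemma says $1-p^{\binom t2}\le e^{-p^{\binom t2}}$, which is $1-x\le e^{-x}$.

**Step 1: a differential inequality for the Laplace transform.** Let $I_A$ be the indicator of the event that $A$ is a clique, $c_A=\mathcal D(A)p^{-\binom t2}$, and $X=\sum_Ac_AI_A$. Then $\mathbb E X=\sum_Ac_A\mathbb E I_A=1$, and $X=0$ exactly when no set in the support is a clique. Let $\Psi(\zeta)=\mathbb E e^{-\zeta X}$ for $\zeta\ge0$. Then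
$$-\Psi'(\zeta)=\mathbb E\big[Xe^{-\zeta X}\big]=\sum_Ac_A\,\mathbb E I_A\;\mathbb E\big(e^{-\zeta X}\mid I_A=1\big).$$
For each $A$ write $X=Y_A+Z_A$, where $Y_A$ collects the terms of $B$ with $|A\cap B|\ge2$ (including $B=A$). Conditionally on $I_A=1$ the edges not inside $A$ are still independent, and $e^{-\zeta Y_A}$, $e^{-\zeta Z_A}$ are decreasing. By Harris' inequality, and since $Z_A$ does not involve edges inside $A$,
$$\mathbb E(e^{-\zeta X}\mid I_A=1)\ge\mathbb E(e^{-\zeta Y_A}\mid I_A=1)\;\mathbb E e^{-\zeta Z_A}\ge\mathbb E(e^{-\zeta Y_A}\mid I_A=1)\,\Psi(\zeta).$$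
The numbers $c_A\mathbb E I_A$ sum to $1$. Jensen's inequality, applied to the average over $A$ and over the conditional law, gives
$$-\frac{\Psi'(\zeta)}{\Psi(\zeta)}\ge\sum_Ac_A\mathbb E I_A\,\mathbb E(e^{-\zeta Y_A}\mid I_A=1)\ge\exp\Big(-\zeta\sum_Ac_A\mathbb E(I_AY_A)\Big)=e^{-\zeta Q}.$$
For the last equality, $\sum_Ac_A\mathbb E(I_AY_A)=\sum_{|A\cap B|\ge2}\mathcal D(A)\mathcal D(B)\,p^{-2\binom t2}\,p^{2\binom t2-\binom{|A\cap B|}2}=Q$.

**Step 2: integration.** Since $\Psi(0)=1$, integrating over $[0,\zeta]$ gives $-\log\Psi(\zeta)\ge(1-e^{-\zeta Q})/Q$. As $\zeta\to\infty$, $\Psi(\zeta)\to\mathbb P(X=0)$, so $\mathbb P(X=0)\le e^{-1/Q}$.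

**Step 3: the bound for $Q$.** We have
$$\mathbb P(|A\cap B|=j)\le\sum_{|J|=j}\mathbb P(J\subseteq A)^2\le\pi_j\sum_{|J|=j}\mathbb P(J\subseteq A)=\pi_j\,\mathbb E\binom{|A|}j=\pi_j\binom tj,$$
and multiplying by $p^{-\binom j2}$ and summing over $j\ge2$ finishes the proof. $\square$

## Proof of Theorem 1: high-degree and low-degree containers

**Parameters.** Fix $\beta\in(\frac12,1)$. Since $1/\beta<2$, we can choose $\nu,\omega\in(0,1)$ with
$$\frac{(1+\nu)^3}\beta\le2-\omega .$$
Let $h$ be the integer of Lemma 2 for this $\omega$, and let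
$$m=t^h,\qquad g=40(h+2),\qquad n=t^g,\qquad\tau=t^{-4h},\qquad\delta_1=\frac{(1+\nu)L}{\beta t}\ge\frac1t .$$
Define $p\in(0,1)$ by $p^{-(t-1)/2}=\Lambda$ with $\Lambda$ as in (4). Since $1<e/\beta<6$, for large $t$
$$\frac n{t^2}\le\Lambda\le\frac{6Ln}{t^2}\le n .$$
As computed before, with probability at least $\frac12$ the graph $G=G(n,p)$ has at most $2(\beta t/L)^t$ copies of $K_t$. Finally $16\tau^{-4}=16t^{16h}\le n$, so Lemma 1 applies. Let $\mathcal W$ be the family it gives.

**Claim.** For each $W\in\mathcal W$, with probability at least $1-e^{-n^{7/4}}$, $G(n,p)$ has a $t$-clique that is $W$-independent.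

**Step 1: the Claim implies Theorem 1.** This is the union bound that failed before, now over $\mathcal W$. We have
$$\log|\mathcal W|\le2q\log n=4n^{3/2}t^{4h}gL<\tfrac12n^{7/4}$$
for large $t$, as $n^{1/4}=t^{10h+20}$. So with probability at least $1-e^{-n^{7/4}/2}>\frac12$ the conclusion of the Claim holds for all $W\in\mathcal W$ simultaneously. Together with the event of having few copies of $K_t$, which has probability at least $\frac12$, we get some graph $G$ with both properties. Color $E(G)$ without red triangle. The red graph $R$ is triangle-free on $[n]$, so $R\subseteq W$ for some $W\in\mathcal W$. A $W$-independent $t$-clique of $G$ has no red edge, so it is a blue $K_t$. Thus $G$ is $(3,t)$-Ramsey, and $r_{K_t}(3,t)\le2(\beta t/L)^t$.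

**Step 2: what has to be estimated.** By Lemma 3 it suffices to find, for each $W\in\mathcal W$, a distribution $\mathcal D$ supported on $W$-independent $t$-sets with
$$\sum_{j=2}^tT_j\le n^{-7/4},\qquad T_j=\binom tj\pi_j\Lambda^{j(j-1)/(t-1)} .$$
For the exponent of $\Lambda$ we use $\frac{j-1}{t-1}\le\frac jt$, and for large $j$ the identity $\frac{j(j-1)}{t-1}=j-\frac{j(t-j)}{t-1}$. Fix $W$ and let $V_1=\{v:\deg_W(v)\ge\delta_1n\}$. The two cases below are the two sources of independent sets in the heuristic.

**Step 3: Case 1, $|V_1|\ge n/t$ (neighborhoods of high-degree vertices).** In a triangle-free graph a neighborhood is independent; here it is nearly so for a suitable vertex. We have $\sum_ve(W[N_W(v)])\le3\tau n^3$, since each triangle is counted three times. So some $v\in V_1$ has $e(W[S])\le3\tau tn^2$ with $S=N_W(v)$. Let $u=|S|\ge\delta_1n\ge n/t$. A uniform $t$-subset $A_0$ of $S$ contains a given edge of $W[S]$ with probability $\frac{t(t-1)}{u(u-1)}\le(t/u)^2$, so it fails to be $W$-independent with probability at most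
$$3\tau tn^2\Big(\frac tu\Big)^2\le3\tau t^5=3t^{5-4h}\le\frac12 .$$
Let $\mathcal D$ be the law of $A_0$ conditioned on being $W$-independent. Then $\pi_j\le2\frac{(t)_j}{(u)_j}\le2(t/u)^j$. Moreover
$$\frac{t\Lambda}u\le\frac{t\Lambda}{\delta_1n}=\frac{eL}{\beta t\delta_1}=\frac e{1+\nu}. \tag{8}$$
Let $\kappa_1\in(0,\frac12)$ be a constant to be fixed in the third range.

*Range $2\le j\le t/20$.* Use $\binom tj\le t^j$, $t^2/u\le t^3/n$ and $\Lambda^{j/t}\le n^{1/20}$:
$$T_j\le2\big(t^3n^{-1}n^{1/20}\big)^j=2\big(t^3n^{-19/20}\big)^j\le2n^{-0.9j},$$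
because $n^{1/20}=t^{2h+4}\ge t^3$. The sum over this range is at most $4n^{-1.8}$.

*Range $t/20<j\le(1-\kappa_1)t$.* Use $\binom tj\le2^t$, the identity for the exponent, and (8), which gives $(t\Lambda/u)^j\le e^t$. Since $\frac{j(t-j)}{t-1}\ge\frac{\kappa_1t}{20}$,
$$T_j\le2\cdot2^t\Big(\frac{t\Lambda}u\Big)^j\Lambda^{-j(t-j)/(t-1)}\le2(2e)^t\Lambda^{-\kappa_1t/20}.$$
As $\Lambda\ge n/t^2\ge t$, the sum over this range is at most $e^{-t}$ for large $t$.

*Range $j>(1-\kappa_1)t$.* Here the cruder bounds lose exponential factors we cannot afford, so we keep the factorials. First, $\binom tj(t)_j=\binom tj^2j!$. Second, $\binom tj=\binom t{t-j}\le e^{Ht}$ with $H=-\kappa_1\log\kappa_1-(1-\kappa_1)\log(1-\kappa_1)$. Indeed, for $i\le\kappa_1t$, the binomial theorem gives $1\ge\binom ti\kappa_1^i(1-\kappa_1)^{t-i}\ge\binom ti\kappa_1^{\kappa_1t}(1-\kappa_1)^{(1-\kappa_1)t}$, as $\kappa_1\le1-\kappa_1$. Third, $j!\le ej(j/e)^j\le et(t/e)^j$. Fourth, $(u)_j\ge(u-t)^j\ge\frac12u^j$, because $(1-t/u)^t\ge1-t^2/u\ge1-t^3/n\ge\frac12$. With $\Lambda^{j(j-1)/(t-1)}\le\Lambda^j$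 and (8),
$$T_j\le2\binom tj\frac{(t)_j}{(u)_j}\Lambda^j\le4et\,e^{2Ht}\Big(\frac{t\Lambda}{eu}\Big)^j\le4et\,\exp\big(2Ht-(1-\kappa_1)t\log(1+\nu)\big).$$
Since $H\to0$ as $\kappa_1\to0$, we can fix $\kappa_1$ so small that $2H<\frac12(1-\kappa_1)\log(1+\nu)$. Then these terms sum to $e^{-\Omega(t)}$.

In total $\sum_jT_j\le4n^{-1.8}+e^{-t}+e^{-\Omega(t)}\le n^{-7/4}$ for large $t$, as $n$ is a fixed power of $t$. The slack $1+\nu$ in $\delta_1$ was needed only for the last range.

**Step 4: Case 2, $|V_1|<n/t$ (a random triangle-free sample).** The graph $W$ may have triangles, so Lemma 2 does not apply to it directly. But a random set of $m=t^h$ vertices, with $m$ far smaller than $n$, misses the triangles. Let $V'=[n]\setminus V_1$ and $n'=|V'|\ge(1-\frac1t)n$, and let $X$ be a uniform $m$-subset of $V'$. First,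
$$\mathbb P(W[X]\text{ has a triangle})\le\tau n^3\Big(\frac m{n'}\Big)^3\le8\tau m^3=8t^{-h}\le\frac14 .$$
Next, the degrees. Given $x\in X$, the degree of $x$ in $W[X]$ is hypergeometric. Since $\deg_W(x)<\delta_1n$, its mean is at most $\delta_1n\cdot\frac m{n'}\le M:=(1+\frac2t)\delta_1m$. Recall Chernoff's bound: a hypergeometric variable with mean at most $M$ is at least $(1+\nu)M$ with probability at most $e^{-\nu^2M/3}$, for $0<\nu\le1$. As $M\ge\delta_1m\ge t^{h-1}$, the expected number of $x\in X$ with degree at least $(1+\nu)M$ is at most $me^{-\nu^2t^{h-1}/3}\le\frac14$. For large $t$ we have $1+\frac2t\le1+\nu$, hence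
$$(1+\nu)\Big(1+\frac2t\Big)\delta_1\le\frac{(1+\nu)^3L}{\beta t}\le\frac{(2-\omega)L}t .$$
So with probability at least $\frac12$ the set $X$ is *good*: $W[X]$ is triangle-free with maximum degree at most $(2-\omega)\frac Ltm$. By Lemma 2 a good $X$ has at least $\rho\binom mt$ $W$-independent $t$-subsets, where $\rho=t^{-(1-\omega/4)t}$.

Let $A$ be chosen by taking $X$ conditioned on being good, and then $A$ uniform among the $W$-independent $t$-subsets of $X$; let $\mathcal D$ be the law of $A$. Let $|J|=j$. We have $\mathbb P(J\subseteq X\mid X\text{ good})\le2\frac{(m)_j}{(n')_j}\le2(m/n')^j\le2(2m/n)^j$. Given a good $X\supseteq J$, at most $\binom{m-j}{t-j}$ of its independent $t$-sets contain $J$, so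
$$\mathbb P(J\subseteq A\mid X)\le\min\Big\{1,\frac{\binom{m-j}{t-j}}{\rho\binom mt}\Big\}\le\min\Big\{1,\rho^{-1}\Big(\frac tm\Big)^j\Big\},$$
since $\binom{m-j}{t-j}/\binom mt=(t)_j/(m)_j\le(t/m)^j$. Therefore
$$\pi_j\le2\Big(\frac{2m}n\Big)^j\min\Big\{1,\rho^{-1}\Big(\frac tm\Big)^j\Big\}.$$

*Range $2\le j\le t/20$.* Use the $1$ in the minimum, $\binom tj\le t^j$ and $\Lambda^{j/t}\le n^{1/20}$:
$$T_j\le2\big(2t^{1+h}n^{-19/20}\big)^j\le2n^{-0.9j},$$
because $n^{1/20}=t^{2h+4}\ge2t^{1+h}$. The sum over this range is at most $4n^{-1.8}$.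

*Range $j=\theta t$ with $\frac1{20}<\theta\le1$.* Use the second term of the minimum, $\binom tj2^j\le4^t$, and $\Lambda\le6L\,t^{g-2}$:
$$T_j\le2\cdot4^t\rho^{-1}\Big(\frac tn\Big)^j\Lambda^{j^2/t}\le\exp\Big(tL\Big[1-\frac\omega4-\theta(g-1)+\theta^2(g-2)+o(1)\Big]\Big),$$
where the $o(1)$ absorbs $2\cdot4^t$ and $(6L)^{\theta^2t}$ and is uniform in $\theta$. Without the $o(1)$ the bracket is a convex function of $\theta$, so on $[\frac1{20},1]$ it is at most the larger of its endpoint values. At $\theta=1$ it equals $-\frac\omega4$. At $\theta=\frac1{20}$ it is at most $1-\frac{g-1}{20}+\frac{g-2}{400}=1-\frac{19g-18}{400}<-1$, as $g\ge200$. So each term is at most $e^{-\omega tL/8}$ for large $t$, and these terms sum to at most $te^{-\omega tL/8}$.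

Again $\sum_jT_j\le n^{-7/4}$ for large $t$. This proves the Claim, hence Theorem 1, and with the Corollary the identity (1) is disproved. $\square$

## Copies of $K_s$ with $s$ slightly below $t$

**Proof of Theorem 2, part 1.** The same random graph is used, and only the count changes. Take $\beta=0.6$ and the corresponding constant $g$. By Step 1 of the previous section, $G(n,p)$ is $(3,t)$-Ramsey with probability greater than $\frac12$. The expected number of its copies of $K_s$ is
$$\binom nsp^{\binom s2}\le\Big(\frac{en}s\Lambda^{-\frac{s-1}{t-1}}\Big)^s=\Big(\frac{en}{s\Lambda}\,\Lambda^{\frac{t-s}{t-1}}\Big)^s=\Big(\frac{0.6\,t^2}{sL}\,\Lambda^{\frac{t-s}{t-1}}\Big)^s .$$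
If $t-s\le ct/L$, then, since $\Lambda\le n=e^{gL}$,
$$\Lambda^{\frac{t-s}{t-1}}\le e^{gL\cdot\frac{ct}{L(t-1)}}\le e^{2gc}\le1.05$$
for a small enough constant $c>0$. By Markov's inequality, with probability at least $\frac12$ the number of copies of $K_s$ is at most twice its expectation. So some $(3,t)$-Ramsey graph has at most $2\big(0.63\,t^2/(sL)\big)^s$ copies of $K_s$. For large $t$ we have $s\ge t/2$, and (3) gives $\binom{r(3,t)}s\ge\big((\frac e4-o(1))t^2/(sL)\big)^s$, where $\frac e4>0.679$. As $0.63/0.679<0.93$, the ratio is at most $2\cdot0.93^s\le0.95^s$ for large $t$. $\square$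

## A lower bound from random maps into a triangle-free graph

Theorem 1 says that $r_{K_t}(3,t)$ is at most $(\beta t/L)^t$ up to a factor 2. The last result bounds it from below and shows that the random construction is right to leading order in the exponent. The idea is the pull-back of colorings used for $s=2$, but along a random map instead of a proper vertex coloring. The input is Kim's bound $r(3,u)\ge c_0u^2/\log u$, and we also recall the Erdős–Szekeres bound $r(3,u)\le\binom{u+1}2\le u^2$.

**Proof of Theorem 2, part 2.** Let $u=\lceil t/L\rceil$ and $M=r(3,u)-1$, and let $R$ be a triangle-free graph on $[M]$ without independent $u$-set; it exists by definition of $M$.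

**Step 1: the coloring.** Let $G$ have $N$ copies of $K_t$. Choose $f:V(G)\to[M]$ uniformly at random, and color an edge $xy$ of $G$ red if $f(x)f(y)\in E(R)$, and blue otherwise. A red triangle $xyz$ would make $f(x),f(y),f(z)$ pairwise adjacent in $R$, hence a triangle of $R$. So there is no red triangle.

**Step 2: blue cliques are unlikely.** A given $K_t$ is blue only if its image under $f$ is $R$-independent. Then the image has at most $u-1$ elements, so it is contained in a $(u-1)$-subset of $[M]$. This has probability at most
$$\binom M{u-1}\Big(\frac{u-1}M\Big)^t\le M^u\Big(\frac uM\Big)^t .$$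
If $G$ is $(3,t)$-Ramsey, every such coloring has a blue $K_t$, so the expected number of blue copies is at least $1$. Hence $N\ge(M/u)^tM^{-u}$.

**Step 3: the numbers.** Since $M\le u^2$, $u\le\frac tL+1$ and $\log u\le L$, we have $M^u\le e^{2u\log u}\le e^{2t+2L}\le e^{3t}$ for large $t$. Kim's bound gives $M\ge c_0'u^2/\log u$ with a constant $c_0'>0$, so $M/u\ge c_0'u/\log u\ge c_0't/L^2$. Therefore
$$N\ge\Big(\frac{c_0't}{L^2}\Big)^te^{-3t}=\Big(\frac{ct}{\log^2t}\Big)^t,\qquad c=c_0'e^{-3}.$$
This lower bound is $t^{(1-o(1))t}$, and the upper bound $2(\beta t/L)^t$ of Theorem 1 is at most $t^{(1+o(1))t}$. So $r_{K_t}(3,t)=t^{(1+o(1))t}$. $\square$
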